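
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{The number of coherence classes of Q-points\\ is not $\aleph_0$}


\begin{abstract}
We prove in ZFC that if there are infinitely many near-coherence classes of
Q-points, then there are at least $2^{\aleph_0}$ of them. Hence no model of ZFC
has exactly $\aleph_0$ coherence classes of Q-points. New Q-points are
obtained as sums $V\text{-}\sum U_n$ of pairwise non-nearly-coherent Q-points
$U_n$ along suitably chosen ultrafilters $V$. The method also gives the lower bound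
$2^{\min(\mathfrak u,\mathfrak d)}$, and the exact value $2^{\mathfrak c}$
if $\mathfrak d<\mathfrak u$ or if infinitely many of the classes contain
Ramsey ultrafilters.
\end{abstract}

\section{The question and the answer}

All ultrafilters in this paper are nonprincipal, unless principal ones are
explicitly allowed, and $\mathfrak c=2^{\aleph_0}$.
A function is \emph{finite-to-one} if each of its fibers is finite. If $U$ is
an ultrafilter on a countably infinite set $I$ and $f\colon I\to\omega$ is
finite-to-one, then
\[
  f(U)=\{A\subseteq\omega : f^{-1}[A]\in U\}
\]
is again a nonprincipal ultrafilter, and $f[S]\in f(U)$ whenever $S\in U$.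
Two ultrafilters $U,V$ on the same set $I$ are \emph{nearly coherent}, written
$U\sim V$, if $f(U)=f(V)$ for some finite-to-one $f\colon I\to\omega$. Thus
$U\sim V$ means that the two ultrafilters become equal after gluing points
together in finite clusters. Near coherence is an equivalence relation, and
its classes on $\omega$ are called \emph{coherence classes}.

An ultrafilter $U$ is a \emph{Q-point} if every partition of its underlying set into
finite sets has a \emph{selector} in $U$, that is, a set in $U$ meeting each piece
in at most one point. The pieces can be numbered, so a partition into finite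
sets is the same as the set of nonempty fibers of a finite-to-one function. Hence $U$ is
a Q-point if and only if every finite-to-one function is injective on a set
in $U$. So for Q-points gluing in finite clusters loses nothing, and one may ask
how many essentially different Q-points there are. We
count the coherence classes that contain at least one Q-point, the
\emph{coherence classes of Q-points}.

It is known that there is a model of ZFC with exactly three coherence classes
of Q-points. Borodulin-Nadzieja, Mart\'inez-Celis, Morawski and
\'Swierczy\'nska \cite{BMMS} ask whether there is a model with exactly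
$\omega$ many. If three classes are possible, one might guess that countably
infinitely many can be arranged without producing any further ones. This guess
is wrong: an infinite sequence of classes can be \emph{summed} along an
ultrafilter on the index set, and suitable different choices of that
ultrafilter lead to different classes.

\begin{theorem}[ZFC]\label{thm:main}
If there are infinitely many coherence classes of Q-points, then there are at
least $\mathfrak c$ of them. Hence it is not consistent with ZFC that there are exactly
$\aleph_0$ coherence classes of Q-points.
\end{theorem}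

The sharper version involves two cardinals. For $h,h'\in\omega^\omega$ write
$h\le^* h'$ if $h(k)\le h'(k)$ for all but finitely many $k$. The cardinal
$\mathfrak d$ is the least size of a family $\mathcal D\subseteq\omega^\omega$
that is \emph{dominating}, i.e.\ every $h\in\omega^\omega$ satisfies
$h\le^*\delta$ for some $\delta\in\mathcal D$. A \emph{base} of an ultrafilter
$U$ is a family $\mathcal B\subseteq U$ such that every set in $U$ contains a
member of $\mathcal B$, and $\mathfrak u$ is the least size of a base of an
ultrafilter on $\omega$. Clearly $\mathfrak d,\mathfrak u\le\mathfrak c$. Both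
are uncountable. A countable family $(h_i)$ is not dominating, because
$s(k)=1+\max_{i\le k}h_i(k)$ satisfies $s\not\le^*h_i$ for each $i$. A
countable family cannot be a base either: from it one would get a decreasing
base $X_0\supseteq X_1\supseteq\cdots$ of infinite sets, and choosing pairwise
distinct $x_i,y_i\in X_i$ one finds that neither $\{x_i:i\in\omega\}$ nor its
complement contains any $X_i$.

A \emph{P-point} is an ultrafilter $U$ such that for any sets
$D_x\in U$ $(x\in\omega)$ there is $C\in U$ with $C\setminus D_x$ finite for
all $x$. A \emph{Ramsey ultrafilter} is one that is both a P-point and a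
Q-point.

\begin{theorem}[ZFC]\label{thm:sharp}
Suppose there are infinitely many coherence classes of Q-points, and let
$\kappa$ be their number.
\begin{enumerate}
\item[\textup{(1)}] $\kappa\ge 2^{\min(\mathfrak u,\mathfrak d)}$. In particular
  $\kappa=2^{\mathfrak c}$ if $\min(\mathfrak u,\mathfrak d)=\mathfrak c$.
\item[\textup{(2)}] If $\mathfrak d<\mathfrak u$, then $\kappa=2^{\mathfrak c}$.
\item[\textup{(3)}] If infinitely many of the classes contain a Ramsey
  ultrafilter, then $\kappa=2^{\mathfrak c}$.
\end{enumerate}
\end{theorem}

The bound $\kappa\le2^{\mathfrak c}$ is trivial, since an ultrafilter on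
$\omega$ is a set of subsets of $\omega$. The arguments below do not settle whether
$\kappa=2^{\mathfrak c}$ whenever $\kappa$ is infinite. By (1) and (2), any
case left open has $\mathfrak u\le\mathfrak d$ and $\mathfrak u<\mathfrak c$.

\section{Sums of ultrafilters, and one finite-to-one map by hand}
\label{sec:sums}

From now on $(U_n)_{n\in\omega}$ is a sequence of Q-points on $\omega$ with
$U_n\not\sim U_m$ for $n\ne m$. For $A\subseteq\omega\times\omega$ let
$A_n=\{m:(n,m)\in A\}$ be its $n$-th \emph{section}. For an ultrafilter $V$ on
$\omega$ let
\[
  W_V=V\text{-}\textstyle\sum U_n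
     =\{A\subseteq\omega\times\omega : \{n:A_n\in U_n\}\in V\}.
\]
This is a nonprincipal ultrafilter on the countable set $\omega\times\omega$,
and a bijection with $\omega$ makes it an ultrafilter on $\omega$. Such a
bijection preserves near coherence and the property of being a Q-point. Call
$H\subseteq\omega\times\omega$ \emph{full} if $H_n\in U_n$ for every $n$. Full
sets belong to $W_V$ for every $V$.

We want many $V$ such that the $W_V$ are Q-points and pairwise not nearly
coherent. Both demands concern finite-to-one maps
$f\colon\omega\times\omega\to\omega$: the first asks that $f$ be injective on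
a set in $W_V$, the second that $f(W_V)\ne f(W_{V'})$ for $V\ne V'$.

\medskip
\noindent\textbf{The map $f(n,m)=\max(n,m)$.} The fiber over $k$ has
$2k+1$ points. The set
$H=\{(n,m):n\le m\}$ is full, and $f(n,m)=m$ on $H$. So, up to a set outside
all $W_V$, the map $f$ forgets $n$ and retains only $m$. Suppose that there
are \emph{pairwise disjoint} sets $C_n\in U_n$, and let
\[
  S=\{(n,m)\in H : m\in C_n\}.
\]
It is full. If $(n,m),(n',m')\in S$ have the same
$f$-value, then $m=m'\in C_n\cap C_{n'}$, so $n=n'$. Hence $f$ is injective on
$S$. If $V\ne V'$, pick $D\in V\setminus V'$. The parts of $S$ with $n\in D$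
and with $n\notin D$ belong to $W_V$ and $W_{V'}$ respectively, and by
injectivity their $f$-images are disjoint. So
$f(W_V)\ne f(W_{V'})$. The value $m$ identifies the row $n$, and the rows
identify $V$.

\medskip
Two problems remain. First, a general $f$ may retain less than
$m$. We shall see that on a large set it still retains $g(m)$ for a suitable
finite-to-one $g$ (Section~\ref{sec:adequate}), and then we need disjoint sets in the
ultrafilters $g(U_n)$ instead of $U_n$. Here non-near-coherence enters: since
$U_n\not\sim U_m$ for $n\ne m$,
\begin{equation}\label{eq:distinct}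
  \text{for every finite-to-one } g\colon\omega\to\omega,\text{ the
  ultrafilters } g(U_n)\ (n\in\omega)\text{ are pairwise distinct.}
\end{equation}
Second, distinctness alone does not provide pairwise disjoint members: if
$U_0=\{C:\{n:C\in U_n\}\in V'\}$ for some ultrafilter $V'$, then every
$C\in U_0$ belongs to infinitely many $U_n$. The remedy is to choose $V$ so
that, for each $g$ that matters, it contains a set $B$ of indices $n$ for
which the $g(U_n)$ have pairwise disjoint members
(Sections~\ref{sec:sparse} and~\ref{sec:construct}). Asking this of $V$ is
natural. Indeed, suppose that $W_V$ is a Q-point and $g$ is finite-to-one.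
Partition $\omega\times\omega$ into the finite sets
$\{(n,m):n\le m,\ g(m)=k\}$ and the singletons $\{(n,m)\}$ with $n>m$. Let
$S\in W_V$ be a selector and $B=\{n:S_n\in U_n\}\in V$. Then the sets
$g[\{m\in S_n:m\ge n\}]\in g(U_n)$ for $n\in B$ are pairwise disjoint, since
each $k$ comes from at most one point of $S$.

\section{Reducing maps on the plane to few maps on the line}
\label{sec:adequate}

There are $\mathfrak c$ many finite-to-one $f$ on
$\omega\times\omega$. Our $V$ will be built by a recursion that treats one
condition at a time, and the recursion works as long as fewer than $\mathfrak d$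
conditions have been treated (Lemma~\ref{lem:sparse}). So we want to control all $f$
by at most $\mathfrak d$ functions $g$.

\begin{definition}\label{def:adequate}
A family $\mathcal G$ of finite-to-one functions $\omega\to\omega$ is
\emph{adequate} (for $(U_n)$) if for every finite-to-one
$f\colon\omega\times\omega\to\omega$ and every ultrafilter $V$ on $\omega$
there are $g\in\mathcal G$, a full set $H$, and a set $A\subseteq H$ with
$A\in W_V$, such that for all $(n,m)\in A$ and $(n',m')\in H$
\begin{equation}\label{eq:adequate}
  f(n,m)=f(n',m')\ \Longrightarrow\ g(m)=g(m').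
\end{equation}
\end{definition}

For $f=\max$ we had $g=\mathrm{id}$ and $A=H$. In general the first point
ranges over a set in $W_V$. The second ranges over a full set, which belongs
to $W_{V'}$ for every $V'$. This lets one statement serve both for the
Q-point property of $W_V$ and for comparing $W_V$ with $W_{V'}$.

\begin{lemma}\label{lem:adequate}
There is an adequate family of size at most $\mathfrak d$, consisting of
nondecreasing functions.
\end{lemma}

The idea is to cut $\omega$ into intervals growing so fast that two points
with the same $f$-value have their second coordinates in the same or in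
adjacent intervals. To turn ``same or adjacent'' into ``same'', keep the first
point in every third interval and glue each of these intervals to its two neighbors.

\begin{proof}
Let $\mathcal D$ be a dominating family of size $\mathfrak d$. Replacing each
$\delta$ by the function $x\mapsto\max(\delta(x),x+1)$ we may assume
$\delta(x)>x$ for all
$\delta\in\mathcal D$ and all $x$. For $\delta\in\mathcal D$ put $a_0=0$ and
$a_{k+1}=\delta(a_k)$, a strictly increasing sequence, so $a_k\ge k$. For
$m\in\omega$ let $k(m)$ be the $k$ with $a_k\le m<a_{k+1}$, and for
$t\in\{0,1,2\}$ put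
\[
  g^t_\delta(m)=\Bigl\lfloor\frac{k(m)+t}{3}\Bigr\rfloor .
\]
These functions are nondecreasing and finite-to-one. Let
$\mathcal G=\{g^t_\delta:\delta\in\mathcal D,\ t<3\}$.

Let $f$ and $V$ be given. For $x\ge1$ let
\[
  \rho(x)=1+\max\bigl\{m' : \text{there is } n' \text{ with }
     f(n',m')\in f[\{(n,m):n\le x,\ m<x\}]\bigr\}.
\]
The maximum exists because $f$ is finite-to-one. Choose
$\delta\in\mathcal D$ and $x_0\ge1$ with $\delta(x)\ge\rho(x)$ for all
$x\ge x_0$, and choose $k_0$ with $a_{k_0}\ge x_0$, where $(a_k)$ and $k(\cdot)$
come from $\delta$. Let
\[
  H=\{(n,m):k(m)\ge\max(n,k_0)\}.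
\]
All sections of $H$ are cofinite, so $H$ is full.

\smallskip
\noindent\emph{Claim.} If $(n,m),(n',m')\in H$ and $f(n,m)=f(n',m')$, then
$|k(m)-k(m')|\le1$.

\smallskip
\noindent By symmetry let $k=k(m)\le k(m')$. Then $n\le k\le a_k<a_{k+1}$ and
$m<a_{k+1}$. Since $f(n',m')=f(n,m)$ and, because $k\ge k_0$, also
$a_{k+1}\ge a_{k_0}\ge x_0$,
the definition of $\rho$ gives
$m'<\rho(a_{k+1})\le\delta(a_{k+1})=a_{k+2}$. So $k(m')\le k+1$.

\smallskip
The set $H\in W_V$ is the union of the three sets
$\{(n,m)\in H:k(m)\equiv r\ (\mathrm{mod}\ 3)\}$, $r<3$. Fix $r$ such that
this set belongs to $W_V$, and call it $A$. Choose $t<3$ with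
$r+t\equiv1\ (\mathrm{mod}\ 3)$
and let $g=g^t_\delta$. If $(n,m)\in A$, $(n',m')\in H$ and
$f(n,m)=f(n',m')$, then $k(m)+t=3j+1$ for some $j$, and by the claim
$k(m')+t\in\{3j,3j+1,3j+2\}$. Hence $g(m)=j=g(m')$.
\end{proof}

\section{Sparse sets and good ultrafilters}\label{sec:sparse}

\begin{definition}
Let $g\colon\omega\to\omega$ be finite-to-one. A set $B\subseteq\omega$ is
\emph{$g$-sparse} if for all but finitely many $x\in\omega$ there is
\[
  C\in g(U_x)\quad\text{with}\quad C\notin g(U_y)\ \text{ for all }
  y\in B\setminus\{x\}.
\]
Such a $C$ is called a \emph{witness} for $x$ and $B$, and the finitely many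
$x$ without a witness are called \emph{exceptional} for $B$. Given
an adequate family $\mathcal G$, an ultrafilter $V$ on $\omega$ is \emph{good}
if for each $g\in\mathcal G$ it contains a $g$-sparse set.
\end{definition}

Let $\beta\omega$ be the space of all ultrafilters on $\omega$, principal ones
included. In its topology, the condition on $x$ says that $g(U_x)$ is
not in the closure of $\{g(U_y):y\in B\setminus\{x\}\}$. Subsets of $g$-sparse
sets are $g$-sparse. The condition is imposed on indices $x$ outside $B$ as well,
because in comparing $W_V$ with $W_{V'}$ we must separate the ultrafilters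
indexed by a set $B\in V$ from those indexed by a different set $B'\in V'$.

\begin{lemma}\label{lem:disjoint}
If $B$ and $B'$ are $g$-sparse, there are a finite set $F$ and pairwise
disjoint sets $C_x\in g(U_x)$ for $x\in(B\cup B')\setminus F$.
\end{lemma}

\begin{proof}
Let $F$ consist of the points exceptional for $B$ or for $B'$, and let
$E=(B\cup B')\setminus F$. For $x\in E$ let $Z_x\in g(U_x)$ be the
intersection of a witness for $x$ and $B$ with a witness for $x$ and $B'$.
Then $Z_x\notin g(U_y)$ for all $y\in E\setminus\{x\}$. Enumerate
$E=\{b_0,b_1,\dots\}$ (a finite or infinite list) without repetition and let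
$C_{b_i}=Z_{b_i}\setminus\bigcup_{j<i}Z_{b_j}$. These sets are pairwise
disjoint. Since $Z_{b_j}\notin g(U_{b_i})$ for $j<i$, we have
$C_{b_i}\in g(U_{b_i})$.
\end{proof}

We can now repeat the computation for $\max$ with a general $f$.

\begin{lemma}\label{lem:good}
Let $\mathcal G$ be adequate and let $V,V'$ be good.
\begin{enumerate}
\item[\textup{(a)}] $W_V$ is a Q-point.
\item[\textup{(b)}] If $V\ne V'$, then $W_V\not\sim W_{V'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f\colon\omega\times\omega\to\omega$ be finite-to-one. Take
$g,A,H$ as in Definition~\ref{def:adequate} and a $g$-sparse $B\in V$. By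
Lemma~\ref{lem:disjoint} with $B'=B$, after deleting finitely many points from
$B$, which keeps it in $V$, there are pairwise disjoint $C_n\in g(U_n)$ for
$n\in B$. As $U_n$ is a Q-point, there is $Y_n\in U_n$ on which $g$ is
injective. Let
\[
  S=\{(n,m)\in A : n\in B,\ m\in Y_n,\ g(m)\in C_n\}.
\]
For the $V$-many $n\in B$ with $A_n\in U_n$ the section
$S_n=A_n\cap Y_n\cap g^{-1}[C_n]$ is in $U_n$, so $S\in W_V$. Suppose
$(n,m),(n',m')\in S$ have the same $f$-value. As $A\subseteq H$,
\eqref{eq:adequate} gives $g(m)=g(m')\in C_n\cap C_{n'}$. Hence $n=n'$, and
then $m=m'$ because $g$ is injective on $Y_n$. So $f$ is injective on $S$.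

(b) Suppose $f$ is finite-to-one and $f(W_V)=f(W_{V'})$. Take $g,A,H$ as in
Definition~\ref{def:adequate} for $f$ and $V$. Let $D\in V\setminus V'$.
Intersecting $g$-sparse sets in $V$ and in $V'$ with $D$ and with its
complement, respectively, we obtain $g$-sparse sets $B\in V$ and $B'\in V'$
with $B\cap B'=\emptyset$. By Lemma~\ref{lem:disjoint}, after deleting finitely
many points from $B$ and $B'$, there are pairwise disjoint $C_n\in g(U_n)$ for
$n\in B\cup B'$.
Let
\[
  S=\{(n,m)\in A:n\in B,\ g(m)\in C_n\}\in W_V,\qquad
  S'=\{(n,m)\in H:n\in B',\ g(m)\in C_n\}\in W_{V'} .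
\]
The sets $f[S]$ and $f[S']$ both belong to the ultrafilter
$f(W_V)=f(W_{V'})$, so they intersect: there are $(n,m)\in S$ and
$(n',m')\in S'$ with the same $f$-value. By \eqref{eq:adequate},
$g(m)=g(m')\in C_n\cap C_{n'}$. But $n\ne n'$ since $B\cap B'=\emptyset$, a
contradiction.
\end{proof}

\begin{remark}
That the $U_n$ are Q-points is used only in part (a), for the
sets $Y_n$. The rest of the method, including the construction of good
ultrafilters in the next section, uses only that the $U_n$ are pairwise not
nearly coherent.
\end{remark}

\section{Good ultrafilters exist}\label{sec:construct}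

It remains to build many good ultrafilters. We proceed by recursion along an
adequate family. At each step a family $\mathcal F$ of sets already put into
$V$ is given together with some $g\in\mathcal G$, and we must find a $g$-sparse set
compatible with $\mathcal F$. Two steps lead to it. First, an auxiliary
ultrafilter $V'\supseteq\mathcal F$ tells us, for each $x$ separately (with at
most one exception), how to separate $g(U_x)$ from most of the other $g(U_y)$.
Then a diagonalization
handles all $x$ at once. The diagonal set need not lie in $V'$, but it meets
the members of $\mathcal F$ in infinite sets, provided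
$|\mathcal F|<\mathfrak d$.

\begin{lemma}\label{lem:diag}
Let $V'$ be an ultrafilter on $\omega$, let $\mathcal F\subseteq V'$ with
$|\mathcal F|<\mathfrak d$, and let $D_x\in V'$ for $x\in\omega$. Then there is
$B\subseteq\omega$ such that $B\setminus D_x$ is finite for all $x$ and
$B\cap A$ is infinite for all $A\in\mathcal F$.
\end{lemma}

\begin{proof}
Let $E_k=\bigcap_{x<k}D_x\in V'$, with $E_0=\omega$. For $A\in\mathcal F$ let
$s_A(k)=\min\{y\in A\cap E_k:y\ge k\}$. This exists since $A\cap E_k\in V'$ is
infinite. As $|\mathcal F|<\mathfrak d$, the functions $s_A$ do not form a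
dominating family. So there is $s\in\omega^\omega$ such that for every
$A\in\mathcal F$ we have $s(k)>s_A(k)$ for infinitely many $k$. Let
\[
  B=\bigcup_{k\in\omega}\{y\in E_k:k\le y\le s(k)\}.
\]
For each of the infinitely many $k$ with $s(k)>s_A(k)$, the point $s_A(k)\ge k$
belongs to $A\cap B$. So $A\cap B$ is infinite. Now let $y\in B\setminus D_x$ and pick $j$ with
$y\in E_j$ and $y\le s(j)$. As $y\notin D_x$, we have $j\le x$. So
$y\le\max_{j\le x}s(j)$, and $B\setminus D_x$ is finite.
\end{proof}

\begin{lemma}\label{lem:sparse}
Let $\mathcal F$ be a family of fewer than $\mathfrak d$ infinite subsets of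
$\omega$, closed under finite intersections, and let $g\colon\omega\to\omega$
be finite-to-one. Then there is a $g$-sparse $B$ such that $B\cap A$ is
infinite for all $A\in\mathcal F$.
\end{lemma}

\begin{proof}
Finite intersections of members of $\mathcal F$ and cofinite sets are
infinite, so there is a nonprincipal ultrafilter $V'\supseteq\mathcal F$. The limit
\[
  T=\{C\subseteq\omega:\{n:C\in g(U_n)\}\in V'\}
\]
is an ultrafilter. By \eqref{eq:distinct}, $g(U_x)=T$ for at most one $x$. For
every other $x$ pick $C_x\in g(U_x)\setminus T$ and put
$D_x=\{y:C_x\notin g(U_y)\}$, which belongs to $V'$ because $C_x\notin T$. For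
the possible $x$ with $g(U_x)=T$ put $D_x=\omega$. Let $B$ be as in
Lemma~\ref{lem:diag}.

Let $x$ be such that $g(U_x)\ne T$. The set
$F_x=\{y\in B\setminus\{x\}:C_x\in g(U_y)\}\subseteq B\setminus D_x$ is
finite. So $C_x$ separates $g(U_x)$ from all but finitely many $g(U_y)$ with
$y\in B\setminus\{x\}$, and
the rest can be handled one by one: by \eqref{eq:distinct} pick
$Z_y\in g(U_x)\setminus g(U_y)$ for $y\in F_x$. Then
$C=C_x\cap\bigcap_{y\in F_x}Z_y$ belongs to $g(U_x)$ and to no $g(U_y)$ with
$y\in B\setminus\{x\}$. So at most one $x$ is exceptional, and $B$ is
$g$-sparse.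
\end{proof}

\begin{lemma}\label{lem:base}
Let $\mathcal G$ be adequate with $|\mathcal G|\le\mathfrak d$. For every
infinite $A_*\subseteq\omega$ there is a family $\mathcal F$ of at most
$\mathfrak d$ infinite subsets of $\omega$, closed under finite intersections,
such that $A_*\in\mathcal F$ and $\mathcal F$ contains a $g$-sparse set for
every $g\in\mathcal G$. Every nonprincipal ultrafilter extending $\mathcal F$
is good, and there is at least one.
\end{lemma}

\begin{proof}
Enumerate $\mathcal G=\{g_\alpha:\alpha<\mathfrak d\}$, possibly with
repetitions. We define increasing families $\mathcal F_\alpha$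
$(\alpha\le\mathfrak d)$ of infinite sets, closed under finite intersections,
with $|\mathcal F_\alpha|\le|\alpha|+\aleph_0$. Let $\mathcal F_0=\{A_*\}$,
and take unions at limits. Given $\mathcal F_\alpha$ with
$\alpha<\mathfrak d$, we have $|\mathcal F_\alpha|<\mathfrak d$ because
$\mathfrak d$ is an uncountable cardinal. So Lemma~\ref{lem:sparse} gives a
$g_\alpha$-sparse $B_\alpha$ meeting every member of $\mathcal F_\alpha$ in an
infinite set. Let
$\mathcal F_{\alpha+1}=\mathcal F_\alpha\cup\{A\cap B_\alpha:A\in\mathcal F_\alpha\}$.
It contains $A_*\cap B_\alpha$, which is $g_\alpha$-sparse as a subset of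
$B_\alpha$. The family $\mathcal F=\mathcal F_{\mathfrak d}$ is as required.
The last sentence follows from the definition of good and from the fact that
$\mathcal F$ consists of infinite sets and is closed under finite
intersections.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose Q-points $U_n$ $(n\in\omega)$ from different coherence classes, and let
$\mathcal G$ be the adequate family of Lemma~\ref{lem:adequate}. There is a
family $\{A_i:i<\mathfrak c\}$ of infinite subsets of a countable set with
pairwise finite intersections: on the set of finite $0$--$1$ sequences, take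
for each $b\in2^\omega$ the set of all initial segments $b\restriction k$.
Transfer it to $\omega$. By Lemma~\ref{lem:base} there is a good $V_i\ni A_i$
for each $i$. If $i\ne j$, then $A_i\cap A_j$ is finite, so $A_j\notin V_i$ and
$V_i\ne V_j$. By Lemma~\ref{lem:good} the ultrafilters $W_{V_i}$
$(i<\mathfrak c)$ are Q-points and pairwise not nearly coherent. Transferred
to $\omega$, they represent $\mathfrak c$ distinct coherence classes of
Q-points. Since $\mathfrak c>\aleph_0$, the number of classes is never
$\aleph_0$.
\end{proof}

The hypothesis that infinitely many classes exist is used to have an infinite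
index set, and hence nonprincipal $V$.

\section{Larger lower bounds}\label{sec:larger}

By Lemma~\ref{lem:good}, there are at least as many coherence classes of
Q-points as there are good ultrafilters. So Theorem~\ref{thm:sharp} comes down to
counting good ultrafilters more carefully. We keep
the notation of Theorem~\ref{thm:sharp} and choose the $U_n$ from different
classes as before.

\subsection*{A small adequate family when $\mathfrak u<\mathfrak d$}

For part (1) we shall build a binary tree of filter bases. Splitting
is possible as long as the bases have size less than $\mathfrak u$. So the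
construction should not have more than $\mathfrak u$ steps, and if
$\mathfrak u<\mathfrak d$ the adequate family of Lemma~\ref{lem:adequate} may be
too large. It can be replaced by one indexed by a base of an
ultrafilter.

\begin{lemma}\label{lem:small}
If $\mathfrak u<\mathfrak d$, then after discarding at most one $U_n$ and
reindexing, there is an adequate family of size at most $\mathfrak u$ for the
resulting sequence.
\end{lemma}

\begin{proof}
Let $G$ be an ultrafilter on $\omega$ with a base $\mathcal B$ of size
$\mathfrak u$. Then $G$ is a P-point. Indeed, let $D_x\in G$ for $x\in\omega$.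
Lemma~\ref{lem:diag} with $\mathcal F=\mathcal B$ and $V'=G$ gives $B$ such
that all $B\setminus D_x$ are finite and $B$ meets every member of
$\mathcal B$. So the complement of $B$ contains no member of $\mathcal B$,
whence $B\in G$.

Since near coherence is an equivalence relation and the $U_n$ lie in different
classes, at most one $U_n$ is nearly coherent with $G$. Discard it, if it
exists, and reindex. For $X\in\mathcal B$ let $g_X(m)=|X\cap\{0,\dots,m\}|$. As $X$ is
infinite, $g_X$ is finite-to-one, and
\begin{equation}\label{eq:gX}
  \text{if } m\le m' \text{ and } [m,m']\cap X=\emptyset,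
  \text{ then } g_X(m)=g_X(m').
\end{equation}
We claim that $\{g_X:X\in\mathcal B\}$ is adequate. Let $f$ and $V$ be given,
and let $g,A,H$ be as in Definition~\ref{def:adequate} for the family of
Lemma~\ref{lem:adequate}, applied to the reindexed sequence. So $g$ is
nondecreasing, and its nonempty fibers are finite
intervals. By \eqref{eq:gX} it suffices to find $X\in\mathcal B$ that is
disjoint from the relevant fibers of $g$.

For each $n$ we have $g(U_n)\ne g(G)$. Choose $R_n\in g(U_n)\setminus g(G)$
and put $Y_n=g^{-1}[R_n]\in U_n$ and $E_n=\omega\setminus Y_n\in G$. Then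
$g[E_n]\cap g[Y_n]=\emptyset$. As $G$ is a P-point with base $\mathcal B$,
there is $X\in\mathcal B$ with $X\setminus E_n$ finite for all $n$. Let
\[
  Y'_n=\{m\in Y_n:g(m)>g(x)\text{ for all }x\in X\setminus E_n\}.
\]
Only finitely many points were removed from $Y_n$, because
$X\setminus E_n$ is finite and $g$ is finite-to-one. So $Y'_n\in U_n$. If $m\in Y'_n$, then no
$x\in X$ satisfies $g(x)=g(m)$: if $x\in E_n$ this is because
$g[E_n]\cap g[Y_n]=\emptyset$, and if $x\in X\setminus E_n$ because
$g(x)<g(m)$.

Let $H'=\{(n,m)\in H:m\in Y'_n\}$, which is full, and
$A'=A\cap H'\in W_V$. If $(n,m)\in A'$, $(n',m')\in H'$ and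
$f(n,m)=f(n',m')$, then $g(m)=g(m')$ by \eqref{eq:adequate}. The points $m$ and $m'$ lie in one
fiber of $g$, which is an interval disjoint from $X$. Hence
$g_X(m)=g_X(m')$ by \eqref{eq:gX}. So $g_X,A',H'$ are as required.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:sharp}(1)}

Let $\lambda=\min(\mathfrak u,\mathfrak d)$. By Lemma~\ref{lem:adequate} if
$\mathfrak d\le\mathfrak u$, and by Lemma~\ref{lem:small} if
$\mathfrak u<\mathfrak d$, possibly after discarding one $U_n$, there is an
adequate family $\{g_\alpha:\alpha<\lambda\}$, possibly listed with
repetitions. For $s\in2^{<\lambda}$, where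
$|s|$ denotes the cardinality of the domain of $s$, we build families
$\mathcal F_s$ of infinite subsets of $\omega$, closed under finite
intersections, increasing along branches, with $\omega\in\mathcal F_s$ and
$|\mathcal F_s|\le|s|+\aleph_0<\lambda$. Let
$\mathcal F_\emptyset=\{\omega\}$, and take unions at limits.

Given $\mathcal F_s$ with $\operatorname{dom}(s)=\alpha$, use
Lemma~\ref{lem:sparse}, which applies since $\lambda\le\mathfrak d$, to get a
$g_\alpha$-sparse $B_s$ meeting every member of $\mathcal F_s$ in an infinite
set. The filter generated by $\mathcal F_s\cup\{B_s\}$ and the cofinite sets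
has the base $\{(A\cap B_s)\setminus k:A\in\mathcal F_s,\ k\in\omega\}$ of
size less than $\lambda\le\mathfrak u$, where $k=\{0,\dots,k-1\}$. So it is
not an ultrafilter. Hence there
is $D_s$ such that neither $D_s$ nor $\omega\setminus D_s$ contains a set from
this base. That is,
\[
  A\cap B_s\cap D_s\quad\text{and}\quad (A\cap B_s)\setminus D_s
  \quad\text{are infinite for all }A\in\mathcal F_s .
\]
Let $\mathcal F_{s^\frown0}$ and $\mathcal F_{s^\frown1}$ be the closures
under finite intersections of $\mathcal F_s\cup\{B_s,D_s\}$ and of
$\mathcal F_s\cup\{B_s,\omega\setminus D_s\}$. Each member contains a set of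
the form $A\cap B_s\cap D_s$ or $(A\cap B_s)\setminus D_s$, respectively, with
$A\in\mathcal F_s$. So all members are infinite.

For $b\in2^\lambda$ let $V_b$ be a nonprincipal ultrafilter extending
$\bigcup_{\alpha<\lambda}\mathcal F_{b\restriction\alpha}$. It contains the
$g_\alpha$-sparse set $B_{b\restriction\alpha}$ for each $\alpha<\lambda$, so it is
good. If $b\ne b'$ and $s$ is their longest common initial segment, then one
of $V_b,V_{b'}$ contains $D_s$ and the other its complement. So the $V_b$ are
pairwise distinct, and $\kappa\ge2^\lambda$ by
Lemma~\ref{lem:good}. If $\lambda=\mathfrak c$, the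
trivial upper bound gives $\kappa=2^{\mathfrak c}$. \qed

\subsection*{Proof of Theorem~\ref{thm:sharp}(2)}

Let $\mathfrak d<\mathfrak u$, let $\mathcal G$ be the family of
Lemma~\ref{lem:adequate}, and let $\mathcal F$ be the family of
Lemma~\ref{lem:base} for $A_*=\omega$. So $|\mathcal F|\le\mathfrak d$. Let
$K$ be the set of nonprincipal ultrafilters extending $\mathcal F$. It is a nonempty
closed subset of $\beta\omega$, and all its elements are good.

Suppose $K$ were finite. Choose $V\in K$ and a set $D$ that belongs to $V$ and
to no other element of $K$. Then $V$ is the only ultrafilter, principal ones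
included, that contains $\mathcal F\cup\{D\}$ and the cofinite sets. Since a
filter is the
intersection of the ultrafilters extending it, these sets generate $V$. So $V$
has a base of size at most $\mathfrak d<\mathfrak u$, a contradiction.

Hence $K$ is infinite. Every infinite closed subset of $\beta\omega$ has
cardinality $2^{\mathfrak c}$ \cite[Theorem 3.6.14]{Engelking}. By
Lemma~\ref{lem:good}, $\kappa\ge2^{\mathfrak c}$, and therefore
$\kappa=2^{\mathfrak c}$. \qed

\subsection*{Proof of Theorem~\ref{thm:sharp}(3)}

If the $U_n$ are Ramsey ultrafilters, every $V$ is good. Take the $U_n$ to be Ramsey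
ultrafilters from different classes, and let $\mathcal G$ be the family of
Lemma~\ref{lem:adequate}. We show that $\omega$ itself is $g$-sparse for every
$g\in\mathcal G$.

First, for every $x$, the ultrafilter $g(U_x)$ is a P-point. If
$D_y\in g(U_x)$ for $y\in\omega$, there is
$Z\in U_x$ with $Z\setminus g^{-1}[D_y]$ finite for all $y$. Then
$g[Z]\in g(U_x)$, and $g[Z]\setminus D_y\subseteq g[Z\setminus g^{-1}[D_y]]$ is
finite.

Now fix $x$. By \eqref{eq:distinct} choose $C_y\in g(U_x)\setminus g(U_y)$ for
each $y\ne x$, and then $C\in g(U_x)$ with $C\setminus C_y$ finite for all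
$y\ne x$. Since $g(U_y)$ is nonprincipal and $C_y\notin g(U_y)$, we get
$C\notin g(U_y)$ for all $y\ne x$. So no $x$ is exceptional.

Hence every nonprincipal ultrafilter on $\omega$ is good. They form an
infinite closed subset of $\beta\omega$, so there are $2^{\mathfrak c}$ of
them by the theorem cited in the proof of (2), and Lemma~\ref{lem:good} gives
$\kappa=2^{\mathfrak c}$. \qed

\begin{thebibliography}{9}

\bibitem{BMMS}
Piotr Borodulin-Nadzieja, Arturo Mart\'inez-Celis, Adam Morawski,
Jadwiga \'Swierczy\'nska,
\emph{On the Rudin-Blass Ordering of Measures},
arXiv:2504.14678 (2025).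

\bibitem{Engelking}
Engelking, \emph{General Topology}.

\end{thebibliography}

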